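
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Spaces of orders on free abelian groups\\ of uncountable rank}


\begin{abstract}
For an uncountable cardinal $\mathfrak m$ we compare the space
$LO(\mathbb Z^{\oplus\mathfrak m})$ of left orders on the free abelian group of
rank $\mathfrak m$ with the Cantor cube $\{0,1\}^{\mathfrak m}$. We prove in ZFC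
that the two are homeomorphic when $\mathfrak m=\aleph_1$, and that for
$\mathfrak m\ge\aleph_2$ the space $LO(\mathbb Z^{\oplus\mathfrak m})$ is not even
a continuous image of a Cantor cube. This answers a question of Dabkowska,
Dabkowski, Harizanov, Przytycki and Veve. We deduce a classification for all
torsion-free abelian groups and extend the negative result to a class of
groups, not necessarily abelian, that contains the free groups of rank at least
$\aleph_2$.
\end{abstract}

\section{The question and the answer}

A \emph{left order} on a group $G$ is a strict total order $<$ on $G$ such that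
$a<b$ implies $ca<cb$ for all $a,b,c\in G$. Let $LO(G)$ be the set of all left
orders on $G$, with the topology, introduced by Sikora, whose subbasis consists
of the sets
\[
U_{a,b}=\{<\,\in LO(G): a<b\}\qquad(a,b\in G).
\]
Two orders are close in this topology when they agree on a large finite set of
comparisons. The sets $U_{a,b}$ are clopen, since $U_{a,a}=\emptyset$ and the
complement of $U_{a,b}$ is $U_{b,a}$ when $a\ne b$. Equivalently, $LO(G)$ is a
subspace of the product space $\{0,1\}^{G\times G}$.

For a cardinal $\mathfrak m$ let $\mathbb Z^{\oplus\mathfrak m}$ be the free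
abelian group with a basis of cardinality $\mathfrak m$. Its left orders are
also right invariant, so they are exactly its bi-orders. The group $\mathbb Z$ has
two orders. To order $\mathbb Z^{2}$ one chooses the sign of $e_1$ and then
places $e_2$ among the rational multiples of $e_1$; this amounts to choosing a
cut in $\mathbb Q$, and the cuts form a Cantor set
(Example~\ref{ex:ranktwo}). It is known that
$LO(\mathbb Z^{\oplus\mathfrak m})$ is homeomorphic to the Cantor set
$\{0,1\}^{\aleph_0}$ whenever $1<\mathfrak m\le\aleph_0$; a proof is included
below (Corollary~\ref{cor:countable}).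

What should replace the Cantor set for uncountable $\mathfrak m$? The natural
candidate is the \emph{Cantor cube} $\{0,1\}^{\mathfrak m}$, the product of
$\mathfrak m$ copies of the discrete space $\{0,1\}$. For every
$\mathfrak m\ge\aleph_0$ the two spaces are known to share many properties. Both
are compact without isolated points (for $LO(\mathbb Z^{\oplus\mathfrak m})$ see
Section~\ref{sec:cones} and Proposition~\ref{prop:noisolated}), and each embeds
in the other:
\[
\{0,1\}^{\mathfrak m}\hookrightarrow LO(\mathbb Z^{\oplus\mathfrak m})
\hookrightarrow\{0,1\}^{\mathfrak m}.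
\]
The second embedding sends an order to the indicator function of its set of
positive elements, a subset of a group of cardinality $\mathfrak m$. For the
first, fix a linear order on the index set $J$ of a basis. Given signs
$\varepsilon\in\{1,-1\}^J$, call $v\neq0$ positive if
$\varepsilon_i$ times the coefficient of $v$ at $i$ is positive, where $i$ is the
largest index in the support of $v$. The sign of each $v$ depends on one
coordinate of $\varepsilon$, so this map is continuous. It is injective because
it sends $\varepsilon$ to an order in which $e_i$ has sign $\varepsilon_i$.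

All this suggests a positive answer to the question posed in \cite{DDHPV}:
\emph{is $LO(\mathbb Z^{\oplus\mathfrak m})$ homeomorphic to
$\{0,1\}^{\mathfrak m}$ for all $\mathfrak m>\aleph_0$?} The answer is no, and the
cardinals for which it fails can be named exactly. A space is called
\emph{dyadic} if it is a continuous image of a Cantor cube $\{0,1\}^{I}$ for some
set $I$.

\begin{theorem}\label{thm:A}
$LO(\mathbb Z^{\oplus\aleph_1})$ is homeomorphic to $\{0,1\}^{\aleph_1}$.
\end{theorem}

\begin{theorem}\label{thm:B}
If $\mathfrak m\ge\aleph_2$, then $LO(\mathbb Z^{\oplus\mathfrak m})$ is not a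
continuous image of any Cantor cube. In particular it is not homeomorphic to
$\{0,1\}^{\mathfrak m}$.
\end{theorem}

So among uncountable cardinals the homeomorphism
$LO(\mathbb Z^{\oplus\mathfrak m})\cong\{0,1\}^{\mathfrak m}$ holds exactly for
$\mathfrak m=\aleph_1$. Both theorems are proved in ZFC, without further
hypotheses.

The idea behind both is to compare the restriction map from orders on a group to
orders on a subgroup with the projection of a cube to a subcube. When the groups
are countable and infinitely many basis vectors are added, restriction is a
projection up to homeomorphism (Sections~\ref{sec:open} and~\ref{sec:A}), and a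
chain of $\omega_1$ such steps builds $LO(\mathbb Z^{\oplus\aleph_1})$. Over a
subgroup of rank $\aleph_1$ restriction can look very different: if
$e_0<e_1<\dots<e_\sigma<\cdots$ $(\sigma<\omega_1)$ are already ordered, then one
further basis vector can be put into any of the uncountably many gaps between
$e_\sigma$ and $e_{\sigma+1}$, whereas the fibers of a projection of cubes are
cubes, and a cube never contains uncountably many disjoint nonempty open sets
(Section~\ref{sec:fibre}). Turning this into a proof of Theorem~\ref{thm:B}
requires $\aleph_2$ vectors and a pigeonhole argument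
(Section~\ref{sec:B}).

\section{Positive cones}\label{sec:cones}

Rational vector spaces are more convenient than free abelian groups. An order on
a $\mathbb Q$-vector space $V$ is determined by its \emph{positive cone}
$P=\{v:v>0\}$, since $a<b$ iff $b-a\in P$. The sets that arise as positive cones
are those with
\[
P+P\subseteq P,\qquad V=P\sqcup\{0\}\sqcup(-P).
\]
We regard $LO(V)$ as the set of these $P$. A positive cone is closed under
multiplication by positive rationals: if $v\in P$ and $v/n\in-P\cup\{0\}$, then
$v=n(v/n)\in -P\cup\{0\}$, a contradiction.

For $g\ne0$ put $U_g=\{P\in LO(V):g\in P\}$. Since $U_{a,b}=U_{b-a}$ for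
$a\neq b$, these sets form a subbasis, and the complement of $U_g$ is $U_{-g}$. Each of
the defining conditions of a positive cone involves at most three elements of
$V$, so $LO(V)$ is closed in $\{0,1\}^V$. Hence it is compact, Hausdorff and
zero-dimensional (it has a base of clopen sets), and it is metrizable if $V$ is
countable.

\begin{lemma}\label{lem:divisible}
Let $A$ be a torsion-free abelian group, regarded as a subgroup of
$A\otimes\mathbb Q$. Restriction $LO(A\otimes\mathbb Q)\to LO(A)$ is a
homeomorphism. In particular
$LO(\mathbb Z^{\oplus\mathfrak m})\cong LO(\mathbb Q^{\oplus\mathfrak m})$.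
\end{lemma}

\begin{proof}
Every $v\in A\otimes\mathbb Q$ has a multiple $nv\in A$ with $n\ge1$. Let $<$ be
an order on $A$. Any extension to $A\otimes\mathbb Q$ must satisfy:
$v>0$ iff $nv>0$ for some (equivalently every) $n\ge1$ with $nv\in A$. This
prescription is consistent, because if $nv,mv\in A$ then $m(nv)=n(mv)$, and in an
ordered abelian group $a>0$ iff $ka>0$ for $k\ge1$. It defines a positive cone:
trichotomy is inherited from $A$, and for a sum $v+w$ one uses an $n$ with
$nv,nw\in A$. So restriction is a bijection. It is continuous, its domain is
compact and its target is Hausdorff, so it is a homeomorphism.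
\end{proof}

For $A\subseteq V$ let $\mathrm{cone}^+(A)$ be the set of all nonempty finite sums
$\sum c_ia_i$ with $a_i\in A$ and $c_i\in\mathbb Q_{>0}$.

\begin{lemma}[Extension criterion]\label{lem:ext}
Let $A$ be a subset of a $\mathbb Q$-vector space $V$. There is $P\in LO(V)$ with
$A\subseteq P$ if and only if $0\notin\mathrm{cone}^+(A)$.
\end{lemma}

\begin{proof}
If $A\subseteq P$, then $\mathrm{cone}^+(A)\subseteq P$, and $0\notin P$.
Conversely, assume $0\notin\mathrm{cone}^+(A)$. By Zorn's lemma there is a maximal
set $P\supseteq A$ that is closed under positive rational combinations and does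
not contain $0$. Let $v\ne0$ and $v\notin P$. By maximality
$0\in\mathrm{cone}^+(P\cup\{v\})$. Since $v\ne0$ and $0\notin P$, this means
$0=u+cv$ with $u\in P$ and $c>0$, so $-v=u/c\in P$. Hence
$V=P\cup\{0\}\cup(-P)$. The union is disjoint because $P+P\subseteq P$ and
$0\notin P$.
\end{proof}

\begin{example}[Lexicographic orders]\label{ex:lex}
Let $V$ (or a free abelian group) have a basis $(e_i)_{i\in J}$, and let $\prec$ be a
strict linear order on $J$. Call $v\neq0$ positive if its coefficient at the
$\prec$-largest element of its support is positive. If $v$ and $w$ are positive,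
the leading coefficient of $v+w$ is that of $v$, that of $w$, or their sum, so
this is a positive cone. Moreover $e_i<e_j$ iff $i\prec j$. Thus \emph{every}
linear order on the basis is induced by an order on the group. This is all that
the negative result will use.
\end{example}

\begin{example}[Rank two]\label{ex:ranktwo}
Let $V=\mathbb Qe_1\oplus\mathbb Qe_2$, and let $P\in LO(V)$ with $e_1\in P$. Put
$L=\{q\in\mathbb Q: qe_1<e_2\}$. This is an initial segment of $\mathbb Q$
(possibly $\emptyset$ or $\mathbb Q$), and it determines $P$: for $b>0$ we have
$ae_1+be_2>0$ iff $-a/b\in L$, for $b<0$ iff $-a/b\notin L$, and for $b=0$ iff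
$a>0$.

Every initial segment $L$ occurs. By Lemma~\ref{lem:ext} it is enough to show
that $0$ is not a positive combination of $e_1$, the vectors $e_2-qe_1$
$(q\in L)$ and the vectors $q'e_1-e_2$ $(q'\notin L)$. Suppose it is, with
coefficients $c_0,c_q,d_{q'}\ge0$, not all zero. The coefficient of $e_2$ gives
$\sum c_q=\sum d_{q'}$, and that of $e_1$ gives
$c_0+\sum d_{q'}q'-\sum c_qq=0$. If $\sum c_q=0$, then only $c_0$ is nonzero and
the second equation fails. Otherwise $\sum d_{q'}q'>\sum c_qq$, since both sums have
the same total weight and $q<q'$ throughout, and again the second equation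
fails.

Consequently $LO(\mathbb Q^2)$ has no isolated points. By the symmetry
$P\mapsto-P$ we may look at $P$ with $e_1\in P$. By the description of $P$ in
terms of $L$, a basic neighborhood of $P$ inside $U_{e_1}$ is given by finitely
many conditions of the forms $q\in L$ and $q'\notin L$, with every such $q$
smaller than every such $q'$. Every rational $r$ that is larger than all these $q$
and smaller than all these $q'$ gives an initial segment
$\{s\in\mathbb Q:s<r\}$ satisfying the conditions, and there are infinitely many
such $r$.
\end{example}

\section{Restriction maps are open}\label{sec:open}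

Let $W\le V$ be $\mathbb Q$-vector spaces. Restricting an order from $V$ to $W$ is
the map $r:LO(V)\to LO(W)$, $r(P)=P\cap W$. If it is to resemble a projection, it
should be open. Openness asks: which orders on $W$ extend to orders on $V$ in
which given vectors $g_1,\dots,g_n$ are positive? For $V=\mathbb Q^2$,
$W=\mathbb Qe_1$, $g_1=e_1+e_2$, $g_2=e_1-e_2$, neither $g_1>0$ nor $g_2>0$ alone
restricts the sign of $e_1$, but together they force $g_1+g_2=2e_1>0$. In general
the requirement on $W$ is that every positive combination of the $g_i$ that falls
into $W$ be positive. These are infinitely many conditions, and infinitely many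
conditions usually describe only a closed set. The point of the next proof is
that finitely many of them suffice.

\begin{lemma}\label{lem:open}
Let $W\le V$ be $\mathbb Q$-vector spaces. The restriction map
$r:LO(V)\to LO(W)$ is an open continuous surjection.
\end{lemma}

\begin{proof}
Continuity holds because $r^{-1}(U_g)=U_g$ for $0\ne g\in W$. Let
$U=U_{g_1}\cap\dots\cap U_{g_n}$ with $n\ge0$ be nonempty (an empty intersection
is the whole space), and put $C=\mathrm{cone}^+(\{g_1,\dots,g_n\})$. Then
$0\notin C$. It suffices to show that $r(U)$ is open.

\emph{The condition on $W$.} Let $P_W\in LO(W)$. If $P\in LO(V)$ contains $P_W$,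
then $P\cap W=P_W$, because two positive cones on $W$ with one contained in the
other are equal. By Lemma~\ref{lem:ext}, therefore, $P_W\in r(U)$ iff
$0\notin\mathrm{cone}^+(P_W\cup\{g_1,\dots,g_n\})$. An element of this cone lies in
$P_W$, or in $C$, or has the form $u+c$ with $u\in P_W$ and $c\in C$. The first
two kinds are nonzero, so
\begin{equation}\label{eq:cond}
P_W\in r(U)\iff C\cap W\cap(-P_W)=\emptyset .
\end{equation}

\emph{Finitely many generators.} Let
$K=\{c\in\mathbb Q_{\ge0}^n:\sum c_ig_i\in W\}$. This is the set of nonnegative
vectors in the kernel of the linear map $\mathbb Q^n\to V/W$,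
$c\mapsto\sum c_ig_i+W$. We claim that $K$ consists of the nonnegative
combinations of finitely many of its nonzero vectors. Consider the nonzero
vectors of $K$ whose support is minimal under inclusion.
\begin{itemize}
\item They generate $K$. Let $0\ne c\in K$, choose a minimal-support vector
$d$ with $\operatorname{supp}d\subseteq\operatorname{supp}c$, and let $t>0$ be
maximal with $c-td\ge0$. Then $c-td\in K$ has strictly smaller support than $c$, and
induction on the size of the support applies.
\item Up to scaling there are finitely many. If $d,d'$ have the same minimal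
support and $t$ is maximal with $d-td'\ge0$, then $d-td'\in K$ has strictly
smaller support, so $d=td'$ by minimality. Thus each of the finitely many possible
supports carries at most one ray.
\end{itemize}

\emph{Conclusion.} Let $c^{(1)},\dots,c^{(k)}$ be nonzero vectors generating $K$,
and put $h_j=\sum_ic^{(j)}_ig_i$. Then $h_j\in C\cap W$, so $h_j\ne0$, and
$C\cap W=\mathrm{cone}^+(\{h_1,\dots,h_k\})$. If all $h_j$ lie in $P_W$, then
$C\cap W\subseteq P_W$ is disjoint from $-P_W$. If some $h_j\notin P_W$, then
$h_j\in C\cap W\cap(-P_W)$. So by \eqref{eq:cond}
\[
r(U)=U_{h_1}\cap\dots\cap U_{h_k}\subseteq LO(W),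
\]
which is open. For $n=0$ we have $U=LO(V)\ne\emptyset$ by Lemma~\ref{lem:ext} and
$k=0$, so $r(LO(V))=LO(W)$.
\end{proof}

\begin{proposition}\label{prop:noisolated}
If $\dim V\ge2$, then $LO(V)$ has no isolated points.
\end{proposition}

\begin{proof}
Let $W\le V$ with $\dim W=2$. The open map $LO(V)\to LO(W)$ sends an isolated
point to an isolated point, and $LO(W)$ has none by Example~\ref{ex:ranktwo}.
\end{proof}

\section{Rank $\aleph_1$}\label{sec:A}

To build a homeomorphism $LO(\mathbb Q^{\oplus\aleph_1})\to\{0,1\}^{\aleph_1}$ we
exhaust the vector space by countable subspaces and proceed step by step. It is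
not enough to know that each stage is abstractly a Cantor set: at limit stages
the homeomorphisms have to fit together, so each must extend the previous one.
What is needed at a single step is a homeomorphism \emph{over the base}.

\begin{lemma}\label{lem:product}
Let $p:X\to Y$ be an open continuous surjection of zero-dimensional compact
metrizable spaces, all of whose fibers have no isolated points. Then there is a
homeomorphism $h:X\to Y\times\{0,1\}^\omega$ with $\mathrm{pr}_Y\circ h=p$.
\end{lemma}

The conclusion forces $p$ to be open with fibers without isolated points, so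
neither condition can be dropped. If $Y$ is a point, the proof below is the
familiar construction of a Cantor set: split $X$ into two nonempty clopen halves,
split these again, and arrange that the pieces eventually separate points. For
general $Y$ each half must in addition meet \emph{every} fiber of $p$. Openness
makes this possible, because it implies that images of clopen sets are clopen.

\begin{proof}
Images of clopen sets under $p$ are open, since $p$ is open, and compact, hence
clopen.

\emph{Step 1: splitting.} Let $D\subseteq Y$ be clopen and let
$Z\subseteq p^{-1}(D)$ be clopen with $p(Z)=D$. We claim that $Z=Z_0\sqcup Z_1$ with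
$Z_0,Z_1$ clopen and $p(Z_0)=p(Z_1)=D$.

For $y\in D$ the set $Z\cap p^{-1}(y)$ is nonempty and open in the fiber
$p^{-1}(y)$, which has no isolated points, so it contains two distinct points.
Choose a clopen $E_y\subseteq X$ containing exactly one of them. Then
\[
D_y=p(Z\cap E_y)\cap p(Z\setminus E_y)
\]
is a clopen subset of $D$ that contains $y$. Finitely many of the $D_y$ cover $D$.
Shrink them to a partition $D=D_1\sqcup\dots\sqcup D_n$ into clopen sets, each
contained in one of the chosen $D_y$, and let $E_1,\dots,E_n$ be the corresponding
sets $E_y$. Put
$Z_0=\bigcup_i\bigl(Z\cap E_i\cap p^{-1}(D_i)\bigr)$ and $Z_1=Z\setminus Z_0$. Over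
each point of $D_i$ both $Z\cap E_i$ and $Z\setminus E_i$ have points, so
$p(Z_0)=p(Z_1)=D$.

\emph{Step 2: splitting along a clopen set.} Let $Z\subseteq X$ be clopen with
$p(Z)=Y$, and let $E\subseteq X$ be clopen. We claim that $Z=Z_0\sqcup Z_1$ with
$Z_i$ clopen, $p(Z_i)=Y$, and such that for all $y\in Y$ and $i\in\{0,1\}$ the set
$Z_i\cap p^{-1}(y)$ is contained in $E$ or disjoint from $E$.

Let $A=p(Z\cap E)$, $B=p(Z\setminus E)$ and $D=A\cap B$. These sets are clopen
and $A\cup B=Y$. Over $D$, let $Z_0$ be $Z\cap E$ and $Z_1$ be $Z\setminus E$;
both map onto $D$. A point $y\in Y\setminus D$ lies in exactly one of $A$ and $B$, so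
$Z\cap p^{-1}(y)$ is already contained in $E$ or disjoint from $E$. We split
$Z\cap p^{-1}(Y\setminus D)$ by Step 1.

\emph{Step 3: the homeomorphism.} Since $X$ is compact and metrizable, it has only
countably many clopen subsets. Enumerate them as $E_1,E_2,\dots$, with
repetitions if necessary. Put $X_\emptyset=X$. For a binary word $s$ of length
$k-1$ split $X_s=X_{s0}\sqcup X_{s1}$ by Step 2 with $E=E_k$. For $x\in X$ let
$b(x)\in\{0,1\}^\omega$ be the unique branch with $x\in X_{b(x)|k}$ for all $k$,
and put $h(x)=(p(x),b(x))$.

The map $h$ is continuous because the sets $X_s$ are clopen. It is onto: for $y\in Y$ and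
$b\in\{0,1\}^\omega$ the sets $X_{b|k}\cap p^{-1}(y)$ are nonempty, compact and
decreasing in $k$, so they have a common point. It is injective: if $x\ne x'$
lie in the same fiber, some $E_k$ contains exactly one of them, and then Step 2 puts
them into different sets $X_s$ with $|s|=k$. By compactness $h$ is a
homeomorphism.
\end{proof}

\begin{corollary}\label{cor:countable}
If $2\le\mathfrak m\le\aleph_0$, then $LO(\mathbb Z^{\oplus\mathfrak m})$ is
homeomorphic to $\{0,1\}^{\aleph_0}$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:divisible} we may consider $LO(\mathbb Q^{\oplus\mathfrak m})$.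
It is a zero-dimensional compact metrizable space, nonempty by
Lemma~\ref{lem:ext}, and has no isolated points by
Proposition~\ref{prop:noisolated}. Apply Lemma~\ref{lem:product} with $Y$ a point.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:divisible} it suffices to treat a $\mathbb Q$-vector space $V$ with
basis $(e_{\beta,n})$, $\beta<\omega_1$, $n<\omega$. For $\alpha\le\omega_1$ let
\[
V_\alpha=\mathrm{span}\{e_{\beta,n}:\beta<\alpha,\ n<\omega\},\qquad
X_\alpha=LO(V_\alpha).
\]
Thus $V_0=0$, $X_0$ is a point, and $V_{\omega_1}=V$.

\emph{One step.} Let $\alpha<\omega_1$. We claim that the restriction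
$X_{\alpha+1}\to X_\alpha$ satisfies the hypotheses of Lemma~\ref{lem:product}.
Both spaces are zero-dimensional, compact and metrizable because $V_{\alpha+1}$ is
countable; this is where $\alpha<\omega_1$ is used. The map is an open continuous
surjection by Lemma~\ref{lem:open}. It remains to see that no
$P\in X_{\alpha+1}$ is isolated in its fiber. Let $g_1,\dots,g_l\in P$ define a
basic neighborhood of $P$. Infinitely many basis vectors were added, so some
$e=e_{\alpha,n}$ occurs in none of the $g_i$. Let $W'$ be the span of all basis
vectors of $V_{\alpha+1}$ other than $e$. For $\varepsilon=\pm1$ let $P^\varepsilon$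
be the order on $V_{\alpha+1}=W'\oplus\mathbb Qe$ in which $w+ce>0$ iff
$\varepsilon c>0$, or $c=0$ and $w\in P$. Both $P^{+1}$ and $P^{-1}$ agree with
$P$ on $W'\supseteq V_\alpha\cup\{g_1,\dots,g_l\}$, so they lie in the same fiber
and the same neighborhood as $P$. They differ at $e$, so at least one of them is
not $P$.

\emph{The recursion.} We construct homeomorphisms
$h_\alpha:X_\alpha\to\{0,1\}^{\alpha\times\omega}$ for $\alpha\le\omega_1$ such that
for $\alpha\le\beta$ they turn the restriction $X_\beta\to X_\alpha$ into the
projection $\{0,1\}^{\beta\times\omega}\to\{0,1\}^{\alpha\times\omega}$, that is,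
$h_\alpha(P\cap V_\alpha)=h_\beta(P)|_{\alpha\times\omega}$ for $P\in X_\beta$.
\begin{itemize}
\item $h_0$ is the map between one-point spaces.
\item Given $h_\alpha$ with $\alpha<\omega_1$, Lemma~\ref{lem:product} yields a
homeomorphism $h:X_{\alpha+1}\to X_\alpha\times\{0,1\}^\omega$ over $X_\alpha$. Put
$h_{\alpha+1}=(h_\alpha\times\mathrm{id})\circ h$, where
$\{0,1\}^{\alpha\times\omega}\times\{0,1\}^{\omega}$ is identified with
$\{0,1\}^{(\alpha+1)\times\omega}$.
\item For a limit $\lambda\le\omega_1$ define $h_\lambda(P)$ by
$h_\lambda(P)|_{\alpha\times\omega}=h_\alpha(P\cap V_\alpha)$ for $\alpha<\lambda$.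
This is consistent by the compatibility of the earlier maps. It is continuous,
because each coordinate of $h_\lambda$ is a coordinate of some $h_\alpha$ composed with a
restriction. It is injective, because $V_\lambda=\bigcup_{\alpha<\lambda}V_\alpha$, so the
cones $P\cap V_\alpha$ determine $P$. It is onto: given
$z\in\{0,1\}^{\lambda\times\omega}$, the cones
$P_\alpha=h_\alpha^{-1}(z|_{\alpha\times\omega})$ satisfy $P_\beta\cap V_\alpha=P_\alpha$
for $\alpha\le\beta<\lambda$, so their union is a positive cone on $V_\lambda$, and
$h_\lambda$ maps it to $z$. By compactness $h_\lambda$ is a homeomorphism.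
\end{itemize}
Then $h_{\omega_1}:LO(V)\to\{0,1\}^{\omega_1\times\omega}$ is the required
homeomorphism, since $|\omega_1\times\omega|=\aleph_1$.
\end{proof}

\section{A fiber with uncountably many disjoint open sets}\label{sec:fibre}

For a group of rank $\aleph_2$ an increasing exhaustion as above, of length
$\omega_2$ with at most $\aleph_1$ new vectors at each step, would have to continue past subspaces
of dimension $\aleph_1$. We look at such a step. Three facts about Cantor cubes
will be used. A \emph{cylinder} is a set obtained by prescribing the values of
finitely many coordinates; cylinders form a base.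

\begin{lemma}\label{lem:cubes}
\begin{enumerate}
\item[(a)] A clopen subset of $\{0,1\}^I$ is a finite union of cylinders. Hence it
depends on finitely many coordinates, and its projection to any $\{0,1\}^S$ with
$S\subseteq I$ is clopen.
\item[(b)] If $|S|\le\aleph_1$, then $\{0,1\}^S$ has at most $\aleph_1$ clopen
subsets.
\item[(c)] $\{0,1\}^T$ does not contain uncountably many pairwise disjoint
nonempty open sets.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds by compactness, since the projection of a cylinder is a
cylinder and cylinders are clopen. (b) follows from (a), as there are at most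
$\aleph_1$ cylinders. For (c), give $\{0,1\}^T$ the product of the uniform measures
on $\{0,1\}$. A cylinder that prescribes $n$ coordinates has measure
$2^{-n}>0$. Choose a cylinder inside each member of a disjoint family of
nonempty open sets; at most $2^n$ of these cylinders have measure at least
$2^{-n}$, so the family is countable.
\end{proof}

Suppose first that $e_0<e_1<\dots<e_n$ have been ordered, and add one new basis
vector $e_b$. The conditions $e_\sigma<e_b<e_{\sigma+1}$ for $\sigma<n$ cut out
$n$ disjoint nonempty open pieces of the set of extensions. The same works with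
$\omega_1$ in place of $n$.

\begin{proposition}\label{prop:fibre}
Let $V$ have a basis $(e_i)_{i\in J}$ with $\omega_1\subsetneq J$, let
$V_0=\mathrm{span}\{e_\sigma:\sigma<\omega_1\}$, and let $P_0\in LO(V_0)$ be the
lexicographic order for the usual order of $\omega_1$. The fiber of
$LO(V)\to LO(V_0)$ over $P_0$ contains $\aleph_1$ pairwise disjoint nonempty
relatively open sets.
\end{proposition}

\begin{proof}
Fix $b\in J\setminus\omega_1$. For $\sigma<\omega_1$ let $O_\sigma$ be the set of all $P$
in the fiber with $e_\sigma<e_b<e_{\sigma+1}$. It is relatively open. If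
$\sigma<\tau$, an order in $O_\sigma\cap O_\tau$ would satisfy
$e_b<e_{\sigma+1}\le e_\tau<e_b$. Finally,
extend the order of $\omega_1$ to a linear order $\prec$ on $J$ in which
$\sigma\prec b\prec\sigma+1$. The corresponding lexicographic order on $V$
restricts to $P_0$ and lies in $O_\sigma$.
\end{proof}

The fibers of a coordinate projection of a cube are again cubes. So by
Lemma~\ref{lem:cubes}(c) no pair of homeomorphisms with cubes turns
$LO(V)\to LO(V_0)$ into a coordinate projection. This is not yet an obstruction
for $LO(V)$ itself. If $|J|=\aleph_1$, the proposition applies, and yet both $LO(V)$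
and $LO(V_0)$ \emph{are} cubes by Theorem~\ref{thm:A}; it is just that the
homeomorphisms do not respect this particular restriction map. To exclude every
parametrization of $LO(V)$ by a cube when $|J|\ge\aleph_2$, we shall start from
such a parametrization and produce uncountably many disjoint nonempty open sets in
a genuine fiber of a coordinate projection of the cube.

\section{Rank at least $\aleph_2$}\label{sec:B}

The argument uses nothing about the group beyond the property noted in
Example~\ref{ex:lex}, so we state it in that generality.

\begin{theorem}\label{thm:Bprime}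
Let $G$ be a group, $(g_i)_{i\in J}$ a family in $G$ with $|J|\ge\aleph_2$, and
$Y\subseteq LO(G)$ a subspace such that for every strict linear order $\prec$ on
$J$ there is $<$ in $Y$ with $g_i<g_j\iff i\prec j$ for all $i,j\in J$. Then $Y$ is not a
continuous image of $\{0,1\}^I$ for any set $I$.
\end{theorem}

\emph{Strategy.} Let $f:\{0,1\}^I\to Y$ be a continuous surjection, and suppose
$\omega_1\subseteq J$. There is a set $S\subseteq I$ of at most $\aleph_1$
coordinates that determines the mutual order of the $g_\sigma$,
$\sigma<\omega_1$. We would like to fix a point $y\in\{0,1\}^S$ for which the $g_\sigma$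
increase with $\sigma$, and to move one further element $g_b$ through all gaps
$(g_\sigma,g_{\sigma+1})$ by varying only the coordinates outside $S$. The
difficulty is that the coordinates in $S$ may carry more information than the
order of the $g_\sigma$; for a particular $b$, the point $y$ may already determine the gap. This
is where $\aleph_2$ enters. What $S$ can know about $b$ and the gap at $\sigma$ is
recorded by a clopen subset of $\{0,1\}^S$, and there are only $\aleph_1$ of these.
So some $b_*$ is, for each $\sigma$ separately, indistinguishable from a large
number of other indices. Put a \emph{different} index $b_\sigma$ into each gap. The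
resulting $y$ permits $b_\sigma$ in gap $\sigma$, hence it permits $b_*$ in gap
$\sigma$, and this for every $\sigma$ at once.

\begin{proof}[Proof of Theorem~\ref{thm:Bprime}]
Suppose that $f:\{0,1\}^I\to Y$ is a continuous surjection, and write $<_x$ for
$f(x)$. Relabeling indices, we may assume $\omega_1\subseteq J$. Put
$J'=J\setminus\omega_1$; then $|J'|\ge\aleph_2$.

\emph{The coordinates $S$.} For $i,j\in J$ the set $\{x:g_i<_xg_j\}$ is the
preimage under $f$ of the clopen set $Y\cap U_{g_i,g_j}$, hence clopen, so it
depends on finitely many coordinates by Lemma~\ref{lem:cubes}(a). Collecting these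
coordinates for all pairs $\sigma,\tau<\omega_1$ we get $S\subseteq I$ with
$|S|\le\aleph_1$ such that for all $\sigma,\tau<\omega_1$ the truth of
$g_\sigma<_xg_\tau$ depends only on $x|_S$. Let
$\pi:\{0,1\}^I\to\{0,1\}^S$ be the projection.

\emph{Footprints.} For $b\in J'$ and $\sigma<\omega_1$ let
\[
E_{b,\sigma}=\{x:g_\sigma<_xg_b<_xg_{\sigma+1}\},\qquad
Q_{b,\sigma}=\pi(E_{b,\sigma})\subseteq\{0,1\}^S.
\]
Thus $y\in Q_{b,\sigma}$ means that some point of the cube over $y$ puts $g_b$ into
the gap at $\sigma$. The set $E_{b,\sigma}$ is clopen, so $Q_{b,\sigma}$ is clopen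
by Lemma~\ref{lem:cubes}(a), and by Lemma~\ref{lem:cubes}(b) there are at most
$\aleph_1$ possible values of $Q_{b,\sigma}$.

\emph{Choice of $b_*$ and $b_\sigma$.} For fixed $\sigma$, the map
$b\mapsto Q_{b,\sigma}$ partitions $J'$ into at most $\aleph_1$ classes. The classes
of size at most $\aleph_1$ contain at most $\aleph_1$ elements altogether.
Letting $\sigma$ range over $\omega_1$, we see that at most $\aleph_1$ elements of $J'$
lie in a class of size at most $\aleph_1$ for some $\sigma$. As
$|J'|\ge\aleph_2$, there is $b_*\in J'$ such that for every $\sigma<\omega_1$ the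
set
\[
\{b\in J':Q_{b,\sigma}=Q_{b_*,\sigma}\}
\]
has at least $\aleph_2$ elements. By recursion on $\sigma<\omega_1$ choose
pairwise distinct $b_\sigma\in J'$ with $Q_{b_\sigma,\sigma}=Q_{b_*,\sigma}$; at each
stage only countably many elements have been used.

\emph{Choice of $x$.} Let $\prec$ be a linear order on $J$ with $\sigma\prec\tau$
for $\sigma<\tau<\omega_1$ and $\sigma\prec b_\sigma\prec\sigma+1$ for all
$\sigma<\omega_1$. It exists because the $b_\sigma$ are distinct: insert $b_\sigma$
between $\sigma$ and $\sigma+1$, and put the remaining elements of $J$ at the end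
in any linear order. By the hypothesis on $Y$ and the surjectivity of $f$ there is
$x\in\{0,1\}^I$ with $g_i<_xg_j\iff i\prec j$. Let $y=x|_S$.

\emph{Contradiction.} For each $\sigma$ we have $x\in E_{b_\sigma,\sigma}$, so
$y\in Q_{b_\sigma,\sigma}=Q_{b_*,\sigma}$. Hence
\[
O_\sigma=\{z\in\{0,1\}^{I\setminus S}:(y,z)\in E_{b_*,\sigma}\}
\]
is nonempty, and it is open because $E_{b_*,\sigma}$ is. Let $\sigma<\tau<\omega_1$
and suppose $z\in O_\sigma\cap O_\tau$. Put $x'=(y,z)$. Since $x'|_S=y=x|_S$, the
choice of $S$ gives $g_{\sigma+1}\le_{x'}g_\tau$. Therefore
\[
g_{b_*}<_{x'}g_{\sigma+1}\le_{x'}g_\tau<_{x'}g_{b_*},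
\]
which is impossible. So $(O_\sigma)_{\sigma<\omega_1}$ is an uncountable family of
pairwise disjoint nonempty open subsets of $\{0,1\}^{I\setminus S}$,
contradicting Lemma~\ref{lem:cubes}(c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $G=\mathbb Z^{\oplus\mathfrak m}$ with basis $(e_i)_{i\in J}$,
$|J|=\mathfrak m\ge\aleph_2$, and $Y=LO(G)$. By Example~\ref{ex:lex} every linear
order on $J$ is induced on the basis by an order on $G$. Apply
Theorem~\ref{thm:Bprime}.
\end{proof}

\section{Classification and further consequences}

The \emph{rank} of a torsion-free abelian group $A$ is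
$\dim_{\mathbb Q}(A\otimes\mathbb Q)$.

\begin{theorem}\label{thm:C}
Let $A$ be a torsion-free abelian group of rank $\kappa$. The following are
equivalent:
\begin{enumerate}
\item[(1)] $LO(A)$ is homeomorphic to some Cantor cube $\{0,1\}^\lambda$;
\item[(2)] $LO(A)$ is a continuous image of a Cantor cube;
\item[(3)] $\kappa\le\aleph_1$.
\end{enumerate}
In that case $\lambda=0,1$ for $\kappa=0,1$, respectively; $\lambda=\aleph_0$ for
$2\le\kappa\le\aleph_0$; and $\lambda=\aleph_1$ for $\kappa=\aleph_1$.
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:divisible},
$LO(A)\cong LO(\mathbb Q^{\oplus\kappa})\cong LO(\mathbb Z^{\oplus\kappa})$.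
(1)$\Rightarrow$(2) is trivial, and (2)$\Rightarrow$(3) is Theorem~\ref{thm:B}. For
(3)$\Rightarrow$(1) with the stated $\lambda$: $LO(0)$ is a point, $LO(\mathbb Z)$
has two points, the case $2\le\kappa\le\aleph_0$ is Corollary~\ref{cor:countable},
and the case $\kappa=\aleph_1$ is Theorem~\ref{thm:A}. No other $\lambda$ is
possible, because a cube determines its exponent: $\{0,1\}^\lambda$ has
$2^\lambda$ points if $\lambda$ is finite, and if $\lambda$ is infinite, it is
infinite and has exactly $\lambda$ clopen subsets by Lemma~\ref{lem:cubes}(a).
\end{proof}

\begin{corollary}\label{cor:D}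
Let $q:G\to A$ be a surjective homomorphism with left-orderable kernel $K$, where
$A$ is torsion-free abelian of rank at least $\aleph_2$. Then $LO(G)$ is not a
continuous image of any Cantor cube. In particular this holds for free groups $G$
of rank at least $\aleph_2$.
\end{corollary}

\begin{proof}
Let $(a_i)_{i\in J}$ be a maximal $\mathbb Z$-independent family in $A$. It is a
basis of $A\otimes\mathbb Q$, so $|J|\ge\aleph_2$. Choose $g_i\in q^{-1}(a_i)$.
Given a linear order $\prec$ on $J$, the lexicographic order of
Example~\ref{ex:lex} on $A\otimes\mathbb Q$ restricts to an order on $A$ with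
$a_i<a_j\iff i\prec j$. Let $P_A\subseteq A$ be its positive cone, let
$P_K=\{k\in K:1<k\}$ for some left order on $K$, and put
\[
P=q^{-1}(P_A)\cup P_K .
\]

Then $PP\subseteq P$. Indeed, let $g,h\in P$, so $q(g),q(h)\in P_A\cup\{0\}$. If one
of these lies in $P_A$, then $q(gh)\in P_A$. Otherwise $g,h\in P_K$ and
$gh\in P_K$, because $1<g<gh$ by left invariance. Also
$G=P\sqcup\{1\}\sqcup P^{-1}$. If $q(g)\ne0$, exactly one of $q(g),-q(g)$ is in
$P_A$. If $q(g)=0$, then $g\in K$, and exactly one of $g\in P_K$, $g=1$,
$g^{-1}\in P_K$ holds, because $g<1$ iff $1<g^{-1}$. Hence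
$g<h\iff g^{-1}h\in P$ defines a left order on $G$: $PP\subseteq P$ gives
transitivity, the decomposition of $G$ gives trichotomy, and
$(cg)^{-1}(ch)=g^{-1}h$ gives left invariance. For $i\ne j$ we have
$q(g_i^{-1}g_j)=a_j-a_i\neq0$, so $g_i<g_j$ iff $a_j-a_i\in P_A$ iff $i\prec j$.
Theorem~\ref{thm:Bprime} with $Y=LO(G)$ applies.

If $G$ is free of rank $\mathfrak m\ge\aleph_2$, let $q$ be the abelianization
$G\to\mathbb Z^{\oplus\mathfrak m}$. Its kernel is a subgroup of a free group,
hence free, and free groups are left-orderable.
\end{proof}

\begin{corollary}\label{cor:E}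
For $\mathfrak m\ge\aleph_2$, $LO(\mathbb Z^{\oplus\mathfrak m})$ is not
homeomorphic to any topological group, nor to a retract of a Cantor cube.
\end{corollary}

\begin{proof}
The space is compact and Hausdorff, and every compact topological group is dyadic
\cite{Kuzminov}. A retract of a Cantor cube is a continuous image of it. Both
possibilities contradict Theorem~\ref{thm:B}.
\end{proof}

\begin{remark}[Sharpness]
By Theorem~\ref{thm:A}, $\aleph_2$ cannot be lowered in Theorem~\ref{thm:B}, and
hence not in Theorem~\ref{thm:Bprime}. Nor is the failure of dyadicity caused by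
badly behaved restriction maps. By Lemma~\ref{lem:open} all the maps
$LO(\mathbb Q^{\oplus J})\to LO(\mathbb Q^{\oplus J_0})$ with $J_0\subseteq J$ are
open surjections. Since any finitely many vectors lie in $\mathbb Q^{\oplus J_0}$ for
some countable $J_0$, compatible orders on these subspaces glue to a unique order
on $\mathbb Q^{\oplus J}$. So for every infinite $\mathfrak m=|J|$, and in
particular for $\mathfrak m\ge\aleph_2$, the space
$LO(\mathbb Z^{\oplus\mathfrak m})$ is the
limit of an inverse system of compact metrizable spaces, indexed by the countable
subsets of $J$, with open surjective bonding maps.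
\end{remark}

\begin{thebibliography}{9}

\bibitem{DDHPV}
Malgorzata A. Dabkowska, Mieczyslaw K. Dabkowski, Valentina S. Harizanov,
Jozef H. Przytycki, Michael A. Veve,
\emph{Compactness of the space of left orders},
arXiv:math/0606264 (2006).

\bibitem{Kuzminov}
V. Kuz'minov,
\emph{Dokl. Akad. Nauk SSSR} \textbf{125} (1959).

\end{thebibliography}

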